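\title{Composition operators on the $\mathcal{H}^p$ scale of a complete Pick space}

\begin{abstract}
A reproducing kernel Hilbert space $\mathcal{M}$ whose multipliers are dense in it carries a scale of Banach function spaces $\mathcal{H}^p$, $1\le p\le\infty$, obtained by complex interpolation between the weak product $\mathcal{M}\odot\mathcal{M}$ and its anti-dual. For a normalized complete Pick kernel $k(x,y)=(1-\langle b(x),b(y)\rangle)^{-1}$, composition with $b$ maps the scale of the Drury--Arveson space to the scale of $k$ when $1\le p\le2$, and in general fails to do so when $p=\infty$. We prove that it does so for every $2<p<\infty$, with a bound that depends only on $p$. We also show that for $1<p<\infty$ composition with $b$ is onto and has a bounded right inverse, that multipliers of $\mathcal{M}$ act boundedly on $\mathcal{H}^p$, and that the real method of interpolation gives the same spaces. The proof combines fractional powers of accretive multiplication operators, the column--row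 theorem, and a comparison of the complex and real methods.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The scale}

Let $\mathcal{M}$ be a reproducing kernel Hilbert space on a set $X$ with kernel $k$: a Hilbert space of functions on $X$ in which $f(x)=\langle f,k_x\rangle$, where $k_x(y)=k(y,x)$. Inner products are linear in the first variable. A function $\varphi$ on $X$ is a \emph{multiplier} if $\varphi\mathcal{M}\subset\mathcal{M}$; the operator $M_\varphi f=\varphi f$ is then bounded by the closed graph theorem, and the multipliers form an algebra $\operatorname{Mult}(\mathcal{M})$ with norm $\|\varphi\|_{\mathrm{Mult}}=\|M_\varphi\|$. Assume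
\begin{itemize}
\item[(A)] $\operatorname{Mult}(\mathcal{M})$ is densely contained in $\mathcal{M}$.
\end{itemize}
The \emph{weak product} of $\mathcal{M}$ with itself is the Banach space
\[
\mathcal{M}\odot\mathcal{M}=\Big\{\sum_{n=1}^\infty f_ng_n:\ \sum_n\|f_n\|\,\|g_n\|<\infty\Big\},\qquad \|h\|_1=\inf\sum_n\|f_n\|\,\|g_n\|,
\]
the infimum being taken over all representations $h=\sum_nf_ng_n$ with $f_n,g_n\in\mathcal{M}$. For the Hardy space $H^2$ of the disc $\mathbb{D}$ this is the Hardy space $H^1$ with its usual norm: the Cauchy--Schwarz inequality gives $\|h\|_{L^1}\le\|h\|_1$, and the Riesz factorization writes each $h\in H^1$ as $fg$ with $\|f\|^2=\|g\|^2=\|h\|_{L^1}$. The definition of the weak product uses no boundary values, so it provides an ``$H^1$'' for every $\mathcal{M}$.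

For a Banach space $\mathcal{A}$ let $\mathcal{A}^\dagger$ be its anti-dual, the space of bounded conjugate-linear functionals. An element $L$ of $(\mathcal{M}\odot\mathcal{M})^\dagger$ is regarded as the function $x\mapsto L(k_x)$ on $X$, and the resulting function space is denoted $\mathrm{Han}$. Complex interpolation between the weak product and $\mathrm{Han}$ (recalled in Section~\ref{sec:interp}) defines
\[
\mathcal{H}^p=\mathcal{H}^p(k)=[\mathcal{M}\odot\mathcal{M},\mathrm{Han}]_\theta,\qquad 0\le\theta\le1,\quad p=\frac1{1-\theta}.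
\]
Thus $\mathcal{H}^1=\mathcal{M}\odot\mathcal{M}$ and $\mathcal{H}^\infty=\mathrm{Han}$, and the midpoint of the scale is known to be $\mathcal{H}^2=\mathcal{M}$. We take this last identity as an equality of normed spaces. If it is used only up to equivalence of norms, the constants below also depend on the equivalence constants for the kernels involved; nothing else changes.

\subsection{The question and the results}

Let $d\in\{1,2,\dots\}\cup\{\infty\}$, let $\mathbb{B}_d$ be the open unit ball of $\mathbb{C}^d$ (of $\ell^2$ if $d=\infty$), and let $S(z,w)=(1-\langle z,w\rangle)^{-1}$ be the Drury--Arveson kernel on $\mathbb{B}_d$, with Hilbert space $\mathcal{M}(S)=H^2_d$. A space $\mathcal{M}$ is a \emph{complete Pick space} if, for every finite $F\subset X$ and every matrix-valued function $W$ on $F$ for which the kernel $(I-W(x)W(y)^*)k(x,y)$ is positive on $F$, there is a contractive matrix-valued multiplier of $\mathcal{M}$ that agrees with $W$ on $F$. It is \emph{normalized} if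 $k(\cdot,x_0)=1$ for some $x_0\in X$. Throughout, $\mathcal{M}=\mathcal{M}(k)$ is a normalized complete Pick space on $X$ whose kernel has the form
\begin{equation}\label{eq:kernel}
k(x,y)=\frac1{1-\langle b(x),b(y)\rangle}
\end{equation}
for a map $b:X\to\mathbb{B}_d$. Such spaces satisfy (A). The map $b$ places $X$ inside the ball, and one would like to transfer statements about the single kernel $S$ to $k$ through the composition $C_bf=f\circ b$. It is known that $C_b$ takes $H^2_d$ to $\mathcal{M}$, $\operatorname{Mult}(H^2_d)$ to $\operatorname{Mult}(\mathcal{M})$, and $\mathcal{H}^p(S)$ to $\mathcal{H}^p(k)$ for $1\le p\le2$, and that in general it does not take $\mathrm{Han}(S)$ to $\mathrm{Han}(k)$. The following question was posed by Aleman, Hartz, McCarthy and Richter \cite{AHMR}.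

\medskip
\noindent\emph{Question.} Does $f\mapsto f\circ b$ take $\mathcal{H}^p(S)$ to $\mathcal{H}^p(k)$ for $2<p<\infty$?
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $2<p<\infty$. There is a constant $C_p$, depending only on $p$, such that for all $X,d,b$ as above and all $\varphi\in\operatorname{Mult}(\mathcal{M}(k))$,
\[
\|\varphi\cdot(f\circ b)\|_{\mathcal{H}^p(k)}\le C_p\,\|\varphi\|_{\mathrm{Mult}}\,\|f\|_{\mathcal{H}^p(S)}\qquad(f\in\mathcal{H}^p(S)).
\]
\end{theorem}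

The case $\varphi=1$ answers the question. To state the complements we need the operator that goes in the other direction. Since $\langle S_{b(y)},S_{b(x)}\rangle=k(x,y)=\langle k_y,k_x\rangle$, there is an isometry
\[
E:\mathcal{M}(k)\to\mathcal{M}(S),\qquad Ek_x=S_{b(x)}.
\]
Its adjoint is $C_b$, because $(E^*f)(x)=\langle f,S_{b(x)}\rangle=f(b(x))$. So $C_b:\mathcal{M}(S)\to\mathcal{M}(k)$ is a coisometry, $C_bE=\mathrm{id}$, and $Eg$ is the function of least norm in $H^2_d$ whose composition with $b$ is $g$.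

\begin{theorem}\label{thm:comp}
Let $1<p<\infty$. All constants depend only on $p$.
\begin{enumerate}
\item $E$ is bounded from $\mathcal{H}^p(k)$ to $\mathcal{H}^p(S)$ (for $p<2$: it extends boundedly from $\mathcal{M}(k)$), and $C_bE=\mathrm{id}$. Hence $C_b$ maps $\mathcal{H}^p(S)$ onto $\mathcal{H}^p(k)$, the space $\mathcal{H}^p(k)$ carries the quotient norm up to equivalence, and $EC_b$ is a bounded projection of $\mathcal{H}^p(S)$ with kernel $\{f:f\circ b=0\}$.
\item $\|\varphi f\|_{\mathcal{H}^p(k)}\le C_p\|\varphi\|_{\mathrm{Mult}}\|f\|_{\mathcal{H}^p(k)}$ for $\varphi\in\operatorname{Mult}(\mathcal{M})$.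
\item $\mathcal{H}^p(k)=(\mathcal{M}\odot\mathcal{M},\mathrm{Han})_{\theta,p}$ with $\theta=1-\frac1p$ (real method), with equivalent norms.
\end{enumerate}
\end{theorem}

\subsection{Which answer to expect}

For $p\le2$ there is nothing to fear: $C_b$ is contractive on $\mathcal{M}(S)$, it respects products and so is contractive on the weak product, and one interpolates. For $p>2$ one would interpolate between $\mathcal{M}$ and $\mathrm{Han}$, and the second endpoint is missing. If $X$ is finite, all the spaces $\mathcal{H}^p(k)$ coincide with $\mathcal{M}(k)$ as sets and the question is empty; what is at stake is a bound that does not depend on $X$.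

A hint comes from the disc. The operator $E$ is easily seen to be bounded on the scale for $p\ge2$ (Section~\ref{sec:proofs}), so a positive answer makes the orthogonal projection $EC_b$ bounded on $\mathcal{H}^p(S)$. If $d=1$, $b$ is the inclusion and $X\subset\mathbb{D}$ is the zero set of a Blaschke product $\Theta$ with simple zeros, then $\ker C_b=\Theta H^2$ and $EC_bf=f-\Theta P_+(\overline{\Theta}f)$, where $P_+$ is the Riesz projection of $L^2(\mathbb{T})$ onto $H^2$. By the theorem of M.~Riesz, $P_+$ is bounded on $L^p$ for $1<p<\infty$, with a norm that degenerates at the endpoints. One therefore guesses a positive answer with a constant depending on $p$. That reasoning rests on boundary values, which a general kernel \eqref{eq:kernel} does not provide, and the task is to find a substitute.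

\subsection{Plan of the proof}

By duality, Theorem~\ref{thm:main} is a bound for $T=EM_\varphi^*$ from $\mathcal{H}^q(k)$ to $\mathcal{H}^q(S)$, where $q$ is the conjugate exponent (Section~\ref{sec:prelim}). The operator $T$ is contractive on $\mathcal{M}$ and uncontrolled on $\mathcal{H}^1$. The proof has two halves.

The first half is a \emph{restricted estimate} (Proposition~\ref{prop:restricted}): the bilinear form of $T$ is bounded by a geometric mean of the $\mathcal{H}^1$--$\mathrm{Han}$ bound, which fails, and the Hilbert space bound, as long as the latter has positive weight. Section~\ref{sec:disc} proves it by hand in the disc; Sections~\ref{sec:accretive} and~\ref{sec:trunc} build the operator-theoretic replacements for boundary values, and Section~\ref{sec:restricted} gives the general proof.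

An estimate of this kind interpolates well by the real method, whereas $\mathcal{H}^q$ is defined by the complex method. The second half (Section~\ref{sec:compare}) compares the two norms in both directions. Section~\ref{sec:proofs} puts the halves together.

Besides textbook operator theory (including von Neumann's inequality) and the interpolation theorems of \cite{BL}, we use two results about Pick spaces: the Pick property of $H^2_d$, and the column--row theorem of Hartz \cite{Hartz}.

\section{The spaces and the dual form of the theorem}\label{sec:prelim}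

The kernel $S$ is the case $X=\mathbb{B}_d$, $b=\mathrm{id}$, $x_0=0$ of \eqref{eq:kernel}, so statements about $\mathcal{M}(k)$ in this section apply to $H^2_d$. We write $\|\cdot\|$ for the norm of $\mathcal{M}$, and we identify a multiplier with its multiplication operator. The letter $C$ denotes a constant that depends only on the parameters indicated in the statement at hand.

\subsection{Kernels and multipliers}

Normalization gives $\langle b(x),b(x_0)\rangle=0$ for all $x$, so $b(x_0)=0$. Moreover $1=k_{x_0}\in\mathcal{M}$, $\|1\|=1$ and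
\[
\langle f,1\rangle=f(x_0)\qquad(f\in\mathcal{M}).
\]
In the disc, $f(0)$ is the mean of $f$ over the circle. Evaluation at $x_0$ will play the part of integration against a probability measure.

Let $\mathcal{F}$ be a Hilbert space. A function $L:X\times X\to B(\mathcal{F})$ is a \emph{positive kernel} if $\sum_{i,j}\langle L(x_i,x_j)v_j,v_i\rangle\ge0$ for all finite families $x_i\in X$, $v_i\in\mathcal{F}$. We use three standard facts.
\begin{itemize}
\item[(K1)] A positive kernel factors as $L(x,y)=G(x)G(y)^*$ with $G(x)\in B(\mathcal{G},\mathcal{F})$ for some Hilbert space $\mathcal{G}$.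
\item[(K2)] The product of a positive kernel and a scalar positive kernel is positive.
\item[(K3)] A function $\Phi:X\to B(\mathcal{F}_1,\mathcal{F}_2)$ is a contractive multiplier from $\mathcal{M}\otimes\mathcal{F}_1$ to $\mathcal{M}\otimes\mathcal{F}_2$ if and only if $(I-\Phi(x)\Phi(y)^*)k(x,y)$ is positive.
\end{itemize}
Here $\mathcal{M}\otimes\mathcal{F}$ is viewed as a space of $\mathcal{F}$-valued functions, and (K3) holds because positivity says exactly that $k_y\otimes v\mapsto k_y\otimes\Phi(y)^*v$ defines a contraction, whose adjoint is multiplication by $\Phi$. In particular $M_\varphi^*k_x=\overline{\varphi(x)}k_x$ for scalar multipliers.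

Let $\ell^2_d$ denote $\mathbb{C}^d$ or $\ell^2$, and view $b(x)$ as the row $\ell^2_d\to\mathbb{C}$, $v\mapsto\sum_jb_j(x)v_j$, so that $b(x)b(y)^*=\langle b(x),b(y)\rangle$. Since $(1-b(x)b(y)^*)k(x,y)=1$ is a positive kernel, (K3) shows that
\begin{equation}\label{eq:row}
b\ \text{is a contractive multiplier from}\ \mathcal{M}\otimes\ell^2_d\ \text{to}\ \mathcal{M}.
\end{equation}
Consequently $\langle b(\cdot),b(y)\rangle$ is a multiplier of norm at most $\|b(y)\|<1$, each $k_y$ is a multiplier by a Neumann series, and (A) follows because the $k_y$ span a dense subspace and $1\in\mathcal{M}$.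

For $F\in\operatorname{Mult}(H^2_d)$ and $f\in H^2_d$,
\begin{equation}\label{eq:intertwine}
C_b(Ff)=(F\circ b)\cdot C_bf .
\end{equation}
So $C_b$ intertwines multiplication operators. The Pick property of $H^2_d$ says: if $Y\subset\mathbb{B}_d$ is finite and $\psi_0:Y\to\mathbb{C}$ makes $(1-\psi_0(z)\overline{\psi_0(w)})S(z,w)$ positive on $Y$, then $\psi_0$ is the restriction of a contractive multiplier of $H^2_d$. It lets us lift multipliers from $X$ to the ball.

\begin{lemma}\label{lem:lift}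
If $\psi\in\operatorname{Mult}(\mathcal{M}(k))$ and $\|\psi\|_{\mathrm{Mult}}\le1$, there is $\Psi\in\operatorname{Mult}(H^2_d)$ with $\|\Psi\|_{\mathrm{Mult}}\le1$ and $\Psi\circ b=\psi$.
\end{lemma}

\begin{proof}
If $b(x)=b(y)$, then $k_x=k_y$, and $\psi=\psi\cdot1\in\mathcal{M}$ takes the same value at $x$ and $y$. So $\psi=\psi_0\circ b$ with $\psi_0$ defined on $Y=b(X)$, and (K3) says that $(1-\psi_0(z)\overline{\psi_0(w)})S(z,w)$ is positive on $Y$. For each finite $F\subset Y$ take a contractive multiplier $\Psi_F$ of $H^2_d$ that agrees with $\psi_0$ on $F$, and pass to a subnet of $(M_{\Psi_F})$ that converges in the weak operator topology to a contraction $T_0$. For $z\in\mathbb{B}_d$ the vector $T_0^*S_z$ is the weak limit of $\overline{\Psi_F(z)}S_z$, hence equals $\overline{\Psi(z)}S_z$ with $\Psi(z)=\lim\Psi_F(z)$. Then $(T_0f)(z)=\langle f,T_0^*S_z\rangle=\Psi(z)f(z)$, so $T_0=M_\Psi$. If $z\in Y$, then $\Psi_F(z)=\psi_0(z)$ as soon as $z\in F$, so $\Psi|_Y=\psi_0$.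
\end{proof}

The complete Pick property of $\mathcal{M}(k)$ enters only through the next theorem, which says that a sequence of multipliers that is bounded as a column is bounded, with the same constant, as a row.

\begin{theorem}[column--row theorem \cite{Hartz}]\label{thm:CR}
If a sequence $(\chi_i)$ of multipliers of a complete Pick space $\mathcal{M}$ satisfies $\sum_i\|\chi_iu\|^2\le c^2\|u\|^2$ for all $u\in\mathcal{M}$, then $\|\sum_i\chi_ig_i\|\le c\,(\sum_i\|g_i\|^2)^{1/2}$ whenever $\sum_i\|g_i\|^2<\infty$.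
\end{theorem}

\subsection{The endpoint spaces}\label{sec:endpoints}

Writing $f=f\cdot1$ shows that $\mathcal{M}\subset\mathcal{H}^1$ contractively. The inclusion is dense: given $f,g\in\mathcal{M}$, (A) provides multipliers $f_n\to f$ in $\mathcal{M}$, and then $f_ng\in\mathcal{M}$ and $\|fg-f_ng\|_1\le\|f-f_n\|\|g\|\to0$. A multiplier $\varphi$ acts on $\mathcal{H}^1$ with norm at most $\|\varphi\|_{\mathrm{Mult}}$, since $\varphi\sum f_ng_n=\sum(\varphi f_n)g_n$.

If $L\in(\mathcal{H}^1)^\dagger$, then $L|_{\mathcal{M}}=\langle u,\cdot\rangle$ for a unique $u\in\mathcal{M}$; this $u$ determines $L$ by density, and $L(k_x)=u(x)$. Hence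
\[
\mathrm{Han}=\Big\{u\in\mathcal{M}:\ \|u\|_{\mathrm{Han}}=\sup_{h\in\mathcal{M},\ \|h\|_1\le1}|\langle u,h\rangle|<\infty\Big\},\qquad\mathrm{Han}\subset\mathcal{M}\subset\mathcal{H}^1,
\]
and both inclusions are contractive. For $v\in\mathrm{Han}$ the functional $\langle\cdot,v\rangle$ extends from $\mathcal{M}$ to $\mathcal{H}^1$, these are all the bounded linear functionals on $\mathcal{H}^1$, and by the Hahn--Banach theorem
\begin{equation}\label{eq:pairing}
|\langle h,v\rangle|\le\|h\|_1\|v\|_{\mathrm{Han}},\qquad\|h\|_1=\sup\{|\langle h,v\rangle|:\|v\|_{\mathrm{Han}}\le1\}\qquad(h\in\mathcal{H}^1).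
\end{equation}
In particular the Hankel form $(f,g)\mapsto\langle fg,v\rangle$ satisfies $|\langle fg,v\rangle|\le\|f\|\|g\|\|v\|_{\mathrm{Han}}$, which explains the name. Taking for $f$ a multiplier $F$ and the supremum over $\|g\|\le1$, we get
\begin{equation}\label{eq:adjoint}
\|M_F^*v\|\le\|F\|\,\|v\|_{\mathrm{Han}}\qquad(F\in\operatorname{Mult}(\mathcal{M}),\ v\in\mathrm{Han}).
\end{equation}
The norm of $F$ on the right is the norm in $\mathcal{M}$, not the multiplier norm. In the restricted estimate this inequality is our only use of the $\mathrm{Han}$ norm. It concerns \emph{adjoints} of multiplication operators, while \eqref{eq:intertwine} concerns the multiplication operators themselves; the proof has to bridge this mismatch.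

Each $k_x$ lies in $\mathrm{Han}$, because $|f(x)g(x)|\le k(x,x)\|f\|\|g\|$ gives $|h(x)|\le k(x,x)\|h\|_1$. So $\mathrm{Han}$ is dense in $\mathcal{M}$, and therefore in $\mathcal{H}^1$.

Since $(\sum f_ng_n)\circ b=\sum(f_n\circ b)(g_n\circ b)$ and $C_b$ is contractive on $\mathcal{M}(S)$, it is contractive from $\mathcal{H}^1(S)$ to $\mathcal{H}^1(k)$. Dually, for $u\in\mathrm{Han}(k)$ and $g\in\mathcal{M}(S)$ we have $|\langle Eu,g\rangle|=|\langle u,C_bg\rangle|\le\|u\|_{\mathrm{Han}}\|g\|_1$. In summary,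
\begin{equation}\label{eq:easy}
C_b:\mathcal{H}^1(S)\to\mathcal{H}^1(k)\quad\text{and}\quad E:\mathrm{Han}(k)\to\mathrm{Han}(S)\quad\text{are contractive.}
\end{equation}

\subsection{Interpolation}\label{sec:interp}

We recall what we need from \cite{BL}. Let $(\mathcal{A}_0,\mathcal{A}_1)$ be a compatible couple of Banach spaces, with norms $\|\cdot\|_{\mathcal{A}_j}$.

\emph{Complex method.} A function $F$ from the strip $0\le\operatorname{Re}z\le1$ to $\mathcal{A}_0+\mathcal{A}_1$ is \emph{admissible} if it is bounded and continuous, analytic in the interior, and $t\mapsto F(j+it)$ is continuous into $\mathcal{A}_j$ and tends to $0$ as $|t|\to\infty$, for $j=0,1$. Its norm is $\max_j\sup_t\|F(j+it)\|_{\mathcal{A}_j}$. The space $[\mathcal{A}_0,\mathcal{A}_1]_\theta$ consists of the values $F(\theta)$, with the quotient norm. A linear map that is bounded with norm at most $N$ at both endpoints of two couples is bounded with norm at most $N$ between the interpolation spaces. The intersection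 $\mathcal{A}_0\cap\mathcal{A}_1$ is dense in $[\mathcal{A}_0,\mathcal{A}_1]_\theta$, and for $\theta=j\in\{0,1\}$ the space is the closure of the intersection in $\mathcal{A}_j$.
\begin{itemize}
\item[(C1)] Reiteration \cite[4.6.1]{BL}. Let $\mathcal{Z}_j=[\mathcal{A}_0,\mathcal{A}_1]_{\theta_j}$ with $0\le\theta_j\le1$, and let $\mathcal{A}_0\cap\mathcal{A}_1$ be dense in $\mathcal{A}_0$, $\mathcal{A}_1$ and $\mathcal{Z}_0\cap\mathcal{Z}_1$. Then $[\mathcal{Z}_0,\mathcal{Z}_1]_\eta=[\mathcal{A}_0,\mathcal{A}_1]_{(1-\eta)\theta_0+\eta\theta_1}$ with equal norms.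
\item[(C2)] Duality \cite[4.5.2]{BL}. If $\mathcal{A}_0\cap\mathcal{A}_1$ is dense in both spaces and one of them is reflexive, then $[\mathcal{A}_0,\mathcal{A}_1]_\theta^\dagger=[\mathcal{A}_0^\dagger,\mathcal{A}_1^\dagger]_\theta$ for $0<\theta<1$, with equal norms.
\end{itemize}

\emph{Real method.} For $t>0$ let $K(t,a)=K(t,a;\mathcal{A}_0,\mathcal{A}_1)=\inf\{\|a_0\|_{\mathcal{A}_0}+t\|a_1\|_{\mathcal{A}_1}:a=a_0+a_1\}$. For $0<\theta<1$ and $1\le s<\infty$, the space $(\mathcal{A}_0,\mathcal{A}_1)_{\theta,s}$ is defined by the norm $(\int_0^\infty(t^{-\theta}K(t,a))^s\,dt/t)^{1/s}$. Since $K(\cdot,a)$ is increasing and $K(rt,a)\le rK(t,a)$ for $r\ge1$, this norm is comparable to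
\begin{equation}\label{eq:discrete}
\Big(\sum_{i\in\mathbb{Z}}\big(2^{i\theta/2}K(2^{-i/2},a)\big)^s\Big)^{1/s}.
\end{equation}
The identity $K(t,a;\mathcal{A}_0,\mathcal{A}_1)=tK(t^{-1},a;\mathcal{A}_1,\mathcal{A}_0)$ gives $(\mathcal{A}_0,\mathcal{A}_1)_{\theta,s}=(\mathcal{A}_1,\mathcal{A}_0)_{1-\theta,s}$. The intersection $\mathcal{A}_0\cap\mathcal{A}_1$ is dense in $(\mathcal{A}_0,\mathcal{A}_1)_{\theta,s}$. A Banach space $\mathcal{Z}$ between $\mathcal{A}_0\cap\mathcal{A}_1$ and $\mathcal{A}_0+\mathcal{A}_1$ is \emph{of class $\theta$}, $0\le\theta\le1$, if $K(t,a)\le Ct^\theta\|a\|_{\mathcal{Z}}$ on $\mathcal{Z}$ and $\|a\|_{\mathcal{Z}}\le Ct^{-\theta}\max(\|a\|_{\mathcal{A}_0},t\|a\|_{\mathcal{A}_1})$ on the intersection, for all $t>0$. The space $\mathcal{A}_j$ is of class $j$, and $[\mathcal{A}_0,\mathcal{A}_1]_\theta$ is of class $\theta$ \cite[4.7.1]{BL}.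
\begin{itemize}
\item[(R1)] The $J$-method. Every $a\in(\mathcal{A}_0,\mathcal{A}_1)_{\theta,s}$ is a sum $a=\sum_{j\in\mathbb{Z}}g_j$, convergent in $\mathcal{A}_0+\mathcal{A}_1$, with $g_j\in\mathcal{A}_0\cap\mathcal{A}_1$, such that the numbers $a_j=2^{-j\theta}\max(\|g_j\|_{\mathcal{A}_0},2^j\|g_j\|_{\mathcal{A}_1})$ satisfy $\|(a_j)\|_{\ell^s}\le C\|a\|_{\theta,s}$.
\item[(R2)] Reiteration \cite[3.5.3]{BL}. If $\mathcal{Z}_j$ is of class $\theta_j$ and $\theta_0\ne\theta_1$, then $(\mathcal{Z}_0,\mathcal{Z}_1)_{\eta,s}=(\mathcal{A}_0,\mathcal{A}_1)_{(1-\eta)\theta_0+\eta\theta_1,s}$ with equivalent norms.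
\item[(R3)] Duality \cite[3.7.1]{BL}. If $\mathcal{A}_0\cap\mathcal{A}_1$ is dense in both spaces and $1<s<\infty$, then $(\mathcal{A}_0,\mathcal{A}_1)_{\theta,s}^\dagger=(\mathcal{A}_0^\dagger,\mathcal{A}_1^\dagger)_{\theta,s'}$ with equivalent norms, $\frac1s+\frac1{s'}=1$.
\end{itemize}
The duality theorems are stated in \cite{BL} for duals. They hold for anti-duals because $\mathcal{A}^\dagger$ is the dual of $\mathcal{A}$ with the conjugate scalar multiplication, and both methods are insensitive to this change (for the complex method, replace $F(z)$ by $F(\bar z)$).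

\emph{Three lines.} If $G$ is a bounded continuous function from the strip to a Banach space, analytic inside, with $\|G\|\le N_j$ on $\operatorname{Re}z=j$, then $\|G(s)\|\le N_0^{1-s}N_1^s$ for $0<s<1$. We always insert a Gaussian factor, using
\begin{equation}\label{eq:gauss}
|e^{(z-s)^2}|\le e\cdot e^{-(\operatorname{Im}z)^2}\qquad(0\le\operatorname{Re}z\le1,\ 0\le s\le1),
\end{equation}
which absorbs growth of the form $e^{\pi|\operatorname{Im}z|}$ at the cost of an absolute constant.

\subsection{Reduction to exponents below two}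

From now on, unless stated otherwise,
\[
2<p<\infty,\qquad\frac1p+\frac1q=1,\qquad\eta=\frac2p\in(0,1).
\]

\begin{proposition}\label{prop:dual}
$\mathcal{H}^q=[\mathcal{H}^1,\mathcal{M}]_\eta$ and $\mathcal{H}^p=[\mathrm{Han},\mathcal{M}]_\eta$. The space $\mathcal{M}$ is dense in $\mathcal{H}^q$ and contains $\mathcal{H}^p$. A function $u\in\mathcal{M}$ lies in $\mathcal{H}^p$ if and only if $\sup\{|\langle u,h\rangle|:h\in\mathcal{M},\ \|h\|_{\mathcal{H}^q}\le1\}$ is finite, and this supremum is $\|u\|_{\mathcal{H}^p}$.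
\end{proposition}

\begin{proof}
For the couple $(\mathcal{H}^1,\mathrm{Han})$ the intersection is $\mathrm{Han}$. It is dense in $\mathcal{H}^1$, in $\mathrm{Han}$, in $\mathcal{H}^1\cap\mathcal{M}=\mathcal{M}$ and in $\mathrm{Han}\cap\mathcal{M}=\mathrm{Han}$. So $\mathcal{H}^1$, $\mathcal{M}$ and $\mathrm{Han}$ are the complex interpolation spaces with parameters $0$, $\frac12$ and $1$, and (C1) applies. It gives $[\mathcal{H}^1,\mathcal{M}]_\eta$ the parameter $\frac\eta2=\frac1p=1-\frac1q$, and $[\mathrm{Han},\mathcal{M}]_\eta$ the parameter $1-\frac\eta2=1-\frac1p$. The space $\mathcal{M}$ is reflexive and dense in $\mathcal{H}^1$, so (C2) gives $(\mathcal{H}^q)^\dagger=[\mathrm{Han},\mathcal{M}]_\eta=\mathcal{H}^p$, where a functional is identified with the $u\in\mathcal{M}$ that represents its restriction to the dense subspace $\mathcal{M}$.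
\end{proof}

Let $\|\varphi\|_{\mathrm{Mult}}\le1$ and $T=EM_\varphi^*:\mathcal{M}(k)\to\mathcal{M}(S)$. For $h\in\mathcal{M}(k)$ and $f\in\mathcal{M}(S)$,
\begin{equation}\label{eq:Tform}
\langle Th,f\rangle=\langle M_\varphi^*h,C_bf\rangle=\langle h,\varphi\cdot(f\circ b)\rangle .
\end{equation}

\begin{lemma}\label{lem:reduce}
Theorem~\ref{thm:main} follows from the estimate
\begin{equation}\label{eq:goal}
\|EM_\varphi^*h\|_{\mathcal{H}^q(S)}\le C_p\|h\|_{\mathcal{H}^q(k)}\qquad(h\in\mathcal{M}(k),\ \|\varphi\|_{\mathrm{Mult}}\le1).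
\end{equation}
\end{lemma}

\begin{proof}
Let $f\in\mathcal{H}^p(S)\subset\mathcal{M}(S)$. Then $u=\varphi\cdot(f\circ b)\in\mathcal{M}(k)$. By \eqref{eq:Tform}, Proposition~\ref{prop:dual} for $S$, and \eqref{eq:goal}, $|\langle u,h\rangle|=|\langle f,Th\rangle|\le\|f\|_{\mathcal{H}^p(S)}\|Th\|_{\mathcal{H}^q(S)}\le C_p\|f\|_{\mathcal{H}^p(S)}\|h\|_{\mathcal{H}^q(k)}$ for $h\in\mathcal{M}(k)$. Proposition~\ref{prop:dual} for $k$ finishes the proof.
\end{proof}

\section{Two computations in the disc}\label{sec:disc}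

In this section $d=1$, so $\mathcal{M}(S)=H^2$, the multipliers are the bounded analytic functions, $M_F^*u=P_+(\overline{F}u)$, and $\|h\|_1=\|h\|_{L^1}$, where $\mathbb{T}$ carries normalized arc length $m$.

\subsection{The loss at the endpoint}

By \eqref{eq:pairing} and \eqref{eq:Tform}, a bound for $v\mapsto\varphi\cdot(v\circ b)$ from $\mathrm{Han}(S)$ to $\mathrm{Han}(k)$ is the same as a bound for $EM_\varphi^*$ from $\mathcal{H}^1(k)$ to $\mathcal{H}^1(S)$. The following example shows that no such bound holds uniformly, and how much is lost.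

\begin{example}\label{ex:log}
Let $h_N=(N+1)^{-1}(1+z+\dots+z^N)^2$. It is a product of two functions, so $\|h_N\|_1\le1$; it has $2N+1$ coefficients in $[0,1]$, so $\|h_N\|^2\le2N+1$. The coefficient of $z^{N+j}$ is $1-\frac j{N+1}$ for $0\le j\le N$, hence
\[
g_N:=M_{z^N}^*h_N=\sum_{j=0}^N\Big(1-\frac j{N+1}\Big)z^j .
\]
The function $w=\operatorname{Im}\log(1-z)=-\sum_{n\ge1}(z^n-z^{-n})/(2in)$ on $\mathbb{T}$ is bounded by $\pi/2$, and $\int gw\,dm=\sum_{n\ge1}a_n/(2in)$ for a polynomial $g=\sum a_nz^n$. Therefore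
\[
\|g_N\|_1\ge\frac1\pi\sum_{n=1}^N\Big(\frac1n-\frac1{N+1}\Big)\ge\frac{\log(N+1)-1}\pi .
\]
With $b=\mathrm{id}$ and $\varphi=z^N$, a multiplier of norm $1$, the operator $EM_\varphi^*=M_{z^N}^*$ has norm at least $(\log(N+1)-1)/\pi$ on $\mathcal{H}^1$.

The same loss occurs for $\varphi=1$. Let $X\subset\mathbb{D}$ consist of $N$ points, one of them $0$, let $b$ be the inclusion, and put $\Theta=\prod_{a\in X}\frac{z-a}{1-\bar az}$. Then $EC_b=I-M_\Theta M_\Theta^*$, and $|\Theta|=1$ on $\mathbb{T}$ gives $\|EC_bh_N\|_1\ge\|M_\Theta^*h_N\|_1-1$. As the points of $X$ tend to $0$, $\Theta\to z^N$ uniformly on $\mathbb{T}$, so $M_\Theta^*h_N\to g_N$ in $H^2$. Since $\|C_bh_N\|_1\le1$, the norm of $E:\mathcal{H}^1(k)\to\mathcal{H}^1(S)$ exceeds $(\log(N+1)-1)/\pi-2$ when $X$ is close enough to $0$.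
\end{example}

The loss $\log N$ is smaller than every positive power of $\|h_N\|/\|h_N\|_1$. This suggests that the failed bound $|\langle h,\varphi\,C_bv\rangle|\le C\|h\|_1\|v\|_{\mathrm{Han}}$ can be repaired by mixing in a little of the trivial bound $\|h\|\|v\|$:
\begin{equation}\label{eq:model}
|\langle h,\varphi\cdot(v\circ b)\rangle|\le C_\tau\big(\|h\|_1\|v\|_{\mathrm{Han}}\big)^\tau\big(\|h\|\,\|v\|\big)^{1-\tau},\qquad0<\tau<1 .
\end{equation}
This is the restricted estimate. Applied to $h_N$, $\varphi=z^N$ and all $v$ with $\|v\|_{\mathrm{Han}}\le1$, it gives $\|g_N\|_1\le C_\tau(2N+1)^{(1-\tau)/2}$ for every $N$, so $C_\tau\to\infty$ as $\tau\to1$.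

\subsection{The restricted estimate by hand}\label{sec:model}

We prove \eqref{eq:model} for $b=\mathrm{id}$, $\|\varphi\|_\infty\le1$ and a polynomial $h$. Normalize $\|h\|_1=1$ and $\|v\|_{\mathrm{Han}}=1$, and put $\varepsilon=\|v\|^2\le1$. We must show $|\langle h,\varphi v\rangle|\le C\|h\|^{1-\tau}\varepsilon^{(1-\tau)/2}$.

The idea is to divide $h$ by an analytic weight that is large where $h$ is large, and to charge the weight to $v$. Let
\[
V(z)=\int_{\mathbb{T}}\frac{\zeta+z}{\zeta-z}\,|h(\zeta)|\,dm(\zeta),\qquad A=1+\varepsilon V,\qquad c=\frac\tau2<\frac12 .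
\]
Then $\operatorname{Re}V=|h|$ on $\mathbb{T}$, $V(0)=1$, and $V$ is bounded, because $|h|$ is Lipschitz and so has a bounded conjugate function. Since $|\varphi|\le1$,
\[
|\langle h,\varphi v\rangle|=\Big|\int(A^{-c}h)\,\overline{\varphi}\,A^c\overline{v}\,dm\Big|\le\|A^{-c}h\|\,\|A^cv\| .
\]
For the first factor use $|A|\ge\varepsilon|h|$ and H\"older's inequality, with $2-2c=2c\cdot1+(1-2c)\cdot2$:
\[
\|A^{-c}h\|^2\le\varepsilon^{-2c}\int|h|^{2-2c}dm\le\varepsilon^{-2c}\|h\|_1^{2c}\|h\|^{2(1-2c)},\qquad\text{so}\qquad\|A^{-c}h\|\le\varepsilon^{-\tau/2}\|h\|^{1-\tau}.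
\]
For the second factor, \eqref{eq:adjoint} controls $M_{A^c}^*v$, not $A^cv$. But $|\arg A^{2c}|\le\pi c<\pi/2$, so
\[
\|A^cv\|\,\|M_{A^c}^*v\|\ge|\langle A^{2c}v,v\rangle|=\Big|\int A^{2c}|v|^2dm\Big|\ge\cos(\pi c)\,\|A^cv\|^2 .
\]
Hence, by \eqref{eq:adjoint}, $\cos(\pi c)\|A^cv\|\le\|v\|+\|A^c-1\|\,\|v\|_{\mathrm{Han}}=\sqrt\varepsilon+\|A^c-1\|$. Finally $\|A^c-1\|\le C\sqrt\varepsilon$; this is Lemma~\ref{lem:small} below, which uses only $\operatorname{Re}V\ge0$, $V(0)=1$ and $c<\frac12$, and whose proof is the same in the disc as in general. (The extreme function with these properties, $V=\frac{1+z}{1-z}$, has $|V(e^{is})|=|\cot\frac s2|$, so $A^c\in H^2$ exactly when $c<\frac12$.) Multiplying the two factors gives $C\varepsilon^{(1-\tau)/2}\|h\|^{1-\tau}$, as required.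

Four things must be replaced for a general kernel. The function $V$ must be built from a factorization of $h$ rather than from $|h|$ (Section~\ref{sec:trunc}). The pointwise bound on the argument of $A^{2c}$ becomes a comparison between a power of an accretive operator and its adjoint, and H\"older's inequality becomes the three lines theorem (Section~\ref{sec:accretive}). And since $h$ lives on $X$ while $v$ lives on the ball, the weight must be lifted by Lemma~\ref{lem:lift}.

\section{Powers of accretive multipliers}\label{sec:accretive}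

For a bounded operator $A$ on a Hilbert space write $\operatorname{Re}A=\frac12(A+A^*)$, and call $A$ \emph{accretive} if $\operatorname{Re}A\ge0$. Suppose $\operatorname{Re}A\ge\omega>0$. Then the spectrum $\sigma(A)$ lies in $\{\operatorname{Re}\zeta\ge\omega\}$, $\|(\lambda+A)^{-1}\|\le(\lambda+\omega)^{-1}$ for $\lambda\ge0$, and the Dunford calculus with the principal branch defines $A^z$, an entire function of $z$ with $A^zA^{z'}=A^{z+z'}$ and $((A^*)^z)^*=A^{\bar z}$. For $0<c<1$,
\begin{equation}\label{eq:bala}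
A^c=\frac{\sin\pi c}\pi\int_0^\infty\lambda^{c-1}A(\lambda+A)^{-1}d\lambda,\qquad A^{-c}=\frac{\sin\pi c}\pi\int_0^\infty\lambda^{-c}(\lambda+A)^{-1}d\lambda :
\end{equation}
these formulas hold for scalars in the right half-plane, locally uniformly, and so pass to the functional calculus.

\begin{lemma}\label{lem:acc}
Let $\operatorname{Re}A\ge\omega>0$.
\begin{enumerate}
\item[(a)] $\operatorname{Re}(A^c)\ge(\operatorname{Re}A)^c$ for $0<c<1$, and $A^s$ is accretive for $-1\le s\le1$.
\item[(b)] $\|A^{it}\|\le e^{\pi|t|/2}$ for $t\in\mathbb{R}$.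
\item[(c)] (Kato) For $0<c<\frac12$ there is $\kappa_c$, depending only on $c$, with $\kappa_c^{-1}\|A^cu\|\le\|(A^c)^*u\|\le\kappa_c\|A^cu\|$ for all $u$.
\item[(d)] If $Z$ is bounded and accretive and $\lambda>0$, then $Y=Z(\lambda+Z)^{-1}$ satisfies $\|Yu\|^2\le\operatorname{Re}\langle Yu,u\rangle$; in particular $\|Y\|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Z$ be bounded with $R=\operatorname{Re}Z$ positive and invertible. Write $Z=R^{1/2}(1+iH)R^{1/2}$ with $H$ self-adjoint. Then $\operatorname{Re}Z^{-1}=R^{-1/2}(1+H^2)^{-1}R^{-1/2}$, so $0\le\operatorname{Re}Z^{-1}\le R^{-1}$. Take $Z=\lambda+A$. With $R_A=\operatorname{Re}A$,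
\[
\operatorname{Re}\big(A(\lambda+A)^{-1}\big)=1-\lambda\operatorname{Re}(\lambda+A)^{-1}\ge1-\lambda(\lambda+R_A)^{-1}=R_A(\lambda+R_A)^{-1},
\]
and the first formula in \eqref{eq:bala}, for $A$ and for $R_A$, gives $\operatorname{Re}A^c\ge R_A^c$. This settles $0\le s\le1$. For $-1<s<0$ use $\operatorname{Re}(\lambda+A)^{-1}\ge0$ in the second formula, and for $s=-1$ take $\lambda=0$.

(b) From $\|(A+1)u\|^2-\|(A-1)u\|^2=4\operatorname{Re}\langle Au,u\rangle\ge4\omega\|u\|^2$ it follows that $\Lambda=(A-1)(A+1)^{-1}$ has norm less than $1$. We have $A^{it}=g(\Lambda)$ with $g(w)=\big(\frac{1+w}{1-w}\big)^{it}$, and $|g(w)|=\exp(-t\arg\frac{1+w}{1-w})\le e^{\pi|t|/2}$ on $\mathbb{D}$. Von Neumann's inequality gives the claim.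

(c) For $|\operatorname{Re}z|\le\frac12$ let $U=A^z$ and $U'=(A^*)^z$. Then $U'^*U=A^{2\operatorname{Re}z}$, so $\operatorname{Re}\langle Uu,U'u\rangle\ge0$ by (a). Thus $\|(U-U')u\|\le\|(U+U')u\|$ and $\|(U+U')u\|^2\ge\|Uu\|^2$. As $U$ is invertible, $U+U'$ is bounded below; its adjoint $(A^*)^{\bar z}+A^{\bar z}$ is the same operator for $\bar z$ and is bounded below as well, so $U+U'$ is invertible. The function $L(z)=(U-U')(U+U')^{-1}$ is analytic in $|\operatorname{Re}z|<\frac12$, contractive, and $L(0)=0$. The map $z\mapsto\tan(\pi z/2)$ sends this strip conformally onto $\mathbb{D}$, and the Schwarz lemma, applied to the scalar functions $\langle L(z)u,u'\rangle$, gives $\|L(c)\|\le t_c:=\tan(\pi c/2)<1$. At $z=c$ we have $U=A^c$, $U'=(A^c)^*$, $2U=(1+L)(U+U')$ and $2U'=(1-L)(U+U')$. So both $2\|Uu\|$ and $2\|U'u\|$ lie between $(1-t_c)\|(U+U')u\|$ and $(1+t_c)\|(U+U')u\|$; take $\kappa_c=\frac{1+t_c}{1-t_c}$.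

(d) With $w=(\lambda+Z)^{-1}u$, $\operatorname{Re}\langle Yu,u\rangle=\operatorname{Re}\langle Zw,\lambda w+Zw\rangle\ge\|Zw\|^2=\|Yu\|^2$.
\end{proof}

By (b), $\|A^{x+it}\|\le e^{\pi|t|/2}\|A^x\|$. So a product of at most two such powers, with $x$ in a bounded range and multiplied by the factor in \eqref{eq:gauss}, is bounded on the strip; we use this in every three lines argument below.

\begin{lemma}\label{lem:calc}
Let $A\in\operatorname{Mult}(\mathcal{M})$ with $\operatorname{Re}M_A\ge\omega>0$. Then $(M_A)^z$ is multiplication by the function $x\mapsto A(x)^z$. In particular it commutes with all multipliers.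
\end{lemma}

\begin{proof}
Since $M_A^*k_x=\overline{A(x)}k_x$ and $k_x\ne0$, we have $A(x)\in\sigma(M_A)$. For $\zeta\notin\sigma(M_A)$, evaluating $(\zeta-M_A)(\zeta-M_A)^{-1}u=u$ at $x$ shows that the resolvent is multiplication by $(\zeta-A)^{-1}$. Evaluate the Dunford integral at $x$ and use Cauchy's formula.
\end{proof}

The next lemma is the estimate postponed in Section~\ref{sec:model}: an accretive multiplier that is small at $x_0$ has small ``mean'', and powers below $\frac12$ of the associated weight are close to $1$ in $\mathcal{M}$.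

\begin{lemma}\label{lem:small}
Let $Z\in\operatorname{Mult}(\mathcal{M})$ be accretive with $Z(x_0)=\varepsilon>0$. Then $\|Z(\lambda+Z)^{-1}1\|^2\le\frac\varepsilon{\lambda+\varepsilon}$ for $\lambda>0$, and $\|(1+Z)^c-1\|\le C_c\sqrt\varepsilon$ for $0<c<\frac12$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:acc}(d) with $u=1$, the first quantity is at most $\operatorname{Re}\langle Z(\lambda+Z)^{-1}1,1\rangle$, the value at $x_0$, which is $\varepsilon/(\lambda+\varepsilon)$. For the second, subtract the first formula in \eqref{eq:bala} for the scalar $1$ from the one for $1+Z$. Since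
\[
(1+Z)(\lambda+1+Z)^{-1}-(\lambda+1)^{-1}=\lambda\big[(\lambda+1)^{-1}-(\lambda+1+Z)^{-1}\big]=\frac\lambda{\lambda+1}Z(\lambda+1+Z)^{-1},
\]
we get
\[
\|(1+Z)^c-1\|\le\frac{\sin\pi c}\pi\int_0^\infty\frac{\lambda^c}{\lambda+1}\,\|Z(\lambda+1+Z)^{-1}1\|\,d\lambda\le\sqrt\varepsilon\int_0^\infty\frac{\lambda^c}{(\lambda+1)^{3/2}}\,d\lambda,
\]
and the last integral converges because $c<\frac12$.
\end{proof}

\section{Truncating an element of the weak product}\label{sec:trunc}

We now build the substitute for the function $V$ of Section~\ref{sec:model}. An unbounded $V$ with positive real part and $V(x_0)=1$ is best encoded by its Cayley transform: $V=\frac{1+\psi}{1-\psi}$ with $\psi$ contractive and $\psi(x_0)=0$. In the disc, $\operatorname{Re}V=(1-|\psi|^2)/|1-\psi|^2$, so the inequality $\operatorname{Re}V\ge|f|^2$ reads $|\psi|^2+|(1-\psi)f|^2\le1$. The latter makes sense without boundary values: it says that the column with entries $\psi$ and $(1-\psi)f$ is a contractive multiplier.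 The form \eqref{eq:kernel} of the kernel is what produces such a $\psi$.

\begin{lemma}\label{lem:factor}
Let $f_i\in\mathcal{M}$ with $\sum_i\|f_i\|^2\le1$. There is a multiplier $\psi$ with $\psi(x_0)=0$ such that the functions $\varphi_i=(1-\psi)f_i$ are multipliers and
\[
\|\psi u\|^2+\sum_i\|\varphi_iu\|^2\le\|u\|^2\qquad(u\in\mathcal{M}).
\]
\end{lemma}

\begin{proof}
Let $f(x)=(f_i(x))_i\in\ell^2$, viewed as an operator $\mathbb{C}\to\ell^2$; thus $f\in\mathcal{M}\otimes\ell^2$ and $\|f\|\le1$. We look for $\psi$ of the form $b\tilde\psi$ with $\tilde\psi(x)\in\ell^2_d$, which vanishes at $x_0$ automatically. The relation $\varphi=(1-\psi)f$ then reads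
\[
f(x)=P(x)\Phi(x),\qquad P(x)=\big(f(x)b(x),\ I\big):\mathcal{F}\to\ell^2,\qquad\Phi=\begin{pmatrix}\tilde\psi\\ \varphi\end{pmatrix},\qquad\mathcal{F}=\ell^2_d\oplus\ell^2,
\]
and we want a solution $\Phi$ that is a contractive multiplier from $\mathcal{M}$ to $\mathcal{M}\otimes\mathcal{F}$.

For $\xi=\sum_jk_{x_j}\otimes e_j$ we have $\sum_{i,j}\langle(k(x_i,x_j)-f(x_i)f(x_j)^*)e_j,e_i\rangle=\|\xi\|^2-|\langle\xi,f\rangle|^2\ge0$. By (K1), $k(x,y)I-f(x)f(y)^*=G(x)G(y)^*$ with $G(x):\mathcal{G}\to\ell^2$. Multiply by $1/k(x,y)=1-b(x)b(y)^*$: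
\[
P(x)P(y)^*-f(x)f(y)^*=I-\big(1-b(x)b(y)^*\big)f(x)f(y)^*=\big(1-b(x)b(y)^*\big)G(x)G(y)^* .
\]
Define $\beta(y):\mathcal{G}\to\mathcal{G}\otimes\ell^2_d$ by $\beta(y)\gamma=\gamma\otimes b(y)^*$. Then $\beta(x)^*\beta(y)=b(x)b(y)^*I$ and $\|\beta(y)\|<1$, and the identity becomes
\[
P(x)P(y)^*+G(x)\beta(x)^*\beta(y)G(y)^*=f(x)f(y)^*+G(x)G(y)^* .
\]
This says that the vectors $(P(y)^*e,\beta(y)G(y)^*e)$ and the vectors $(f(y)^*e,G(y)^*e)$, indexed by $y\in X$ and $e\in\ell^2$, have the same inner products. The map sending the former to the latter extends to an isometry on their closed span and, by $0$ on the orthogonal complement, to a contraction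
\[
W=\begin{pmatrix}W_{11}&W_{12}\\ W_{21}&W_{22}\end{pmatrix}:\mathcal{F}\oplus(\mathcal{G}\otimes\ell^2_d)\to\mathbb{C}\oplus\mathcal{G}
\]
with $f(y)^*=W_{11}P(y)^*+W_{12}\beta(y)G(y)^*$ and $G(y)^*=W_{21}P(y)^*+W_{22}\beta(y)G(y)^*$. Put
\[
\Xi(y)=(1-W_{22}\beta(y))^{-1}W_{21},\qquad\Phi(y)^*=W_{11}+W_{12}\beta(y)\Xi(y).
\]
The second equation gives $G(y)^*=\Xi(y)P(y)^*$, and then the first gives $f(y)^*=\Phi(y)^*P(y)^*$, that is, $f=P\Phi$.

Since $\Xi=W_{21}+W_{22}\beta\Xi$, we have $W(v,\beta(y)\Xi(y)v)=(\Phi(y)^*v,\Xi(y)v)$ for $v\in\mathcal{F}$. Applying $\|W\|\le1$ to a finite sum of such vectors gives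
\[
\Big|\sum_j\Phi(y_j)^*v_j\Big|^2+\Big\|\sum_j\Xi(y_j)v_j\Big\|^2\le\Big\|\sum_jv_j\Big\|^2+\Big\|\sum_j\beta(y_j)\Xi(y_j)v_j\Big\|^2,
\]
which says that $I-\Phi(x)\Phi(y)^*-(1-b(x)b(y)^*)\Xi(x)^*\Xi(y)$ is a positive kernel. By (K2) its product with $k$, namely $(I-\Phi(x)\Phi(y)^*)k(x,y)-\Xi(x)^*\Xi(y)$, is positive; adding the positive kernel $\Xi(x)^*\Xi(y)$ and using (K3), we see that $\Phi$ is a contractive multiplier: $\|\tilde\psi u\|^2+\sum_i\|\varphi_iu\|^2\le\|u\|^2$. Finally $\|\psi u\|=\|b(\tilde\psi u)\|\le\|\tilde\psi u\|$ by \eqref{eq:row}.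
\end{proof}

What we need from $V$ is that it truncates $h$. In the disc, with $\|h\|_1\le1$ and $\operatorname{Re}V\ge|h|$ on $\mathbb{T}$, the function $R_\mu=\frac\mu{\mu+V}$ satisfies $|R_\mu h|^2\le\mu^2|h|^2/(\mu+|h|)^2\le\mu|h|$, so $\|R_\mu h\|^2\le\mu$: multiplication by $R_\mu$ cuts $h$ off at height about $\mu$. The complementary function $B=1-R_\mu=\frac V{\mu+V}$ is a cutoff to the set where $V$ is larger than $\mu$, and its mean $B(0)=\frac1{1+\mu}$ plays the part of Chebyshev's bound for the measure of that set. Written in terms of $\psi$, both functions make sense in general.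

\begin{lemma}\label{lem:trunc}
Let $h\in\mathcal{H}^1$ with $\|h\|_1<1$. There is $\psi\in\operatorname{Mult}(\mathcal{M})$ with $\|\psi\|_{\mathrm{Mult}}\le1$ and $\psi(x_0)=0$ such that for every $\mu>0$ the multiplier $D_\mu=(1-\psi)+\mu^{-1}(1+\psi)$ is invertible and $R_\mu=(1-\psi)D_\mu^{-1}$ satisfies:
\begin{enumerate}
\item[(i)] $R_\mu h\in\mathcal{M}$ and $\|R_\mu h\|\le\frac12\sqrt\mu$;
\item[(ii)] $B=1-R_\mu$ has $\|2B-1\|_{\mathrm{Mult}}\le1$ and $B(x_0)=\frac1{1+\mu}$.
\end{enumerate}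
\end{lemma}

\begin{proof}
Write $h=\sum f_ig_i$ with $\sum\|f_i\|\|g_i\|<1$ and rescale so that $\|f_i\|=\|g_i\|$; then $\sum\|f_i\|^2\le1$ and $\sum\|g_i\|^2\le1$. Take $\psi,\varphi_i$ from Lemma~\ref{lem:factor}. Since $D_\mu=(1+\frac1\mu)-(1-\frac1\mu)\psi$ and $|1-\frac1\mu|<1+\frac1\mu$, a Neumann series inverts $D_\mu$.

Let $u\in\mathcal{M}$, $w=D_\mu^{-1}u$, $P=(1-\psi)w=R_\mu u$ and $Q=\mu^{-1}(1+\psi)w=Bu$. Then $u=P+Q$ and
\[
\|P+Q\|^2-\|P-Q\|^2=4\operatorname{Re}\langle P,Q\rangle=4\mu^{-1}\big(\|w\|^2-\|\psi w\|^2\big)\ge0 .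
\]
As $(2B-1)u=Q-P$, this gives $\|2B-1\|_{\mathrm{Mult}}\le1$. Also $R_\mu(x_0)=(1+\frac1\mu)^{-1}$, which proves (ii). The same identity and Lemma~\ref{lem:factor} give
\[
\sum_i\|\varphi_iD_\mu^{-1}u\|^2\le\|w\|^2-\|\psi w\|^2\le\frac\mu4\|u\|^2 .
\]
So the multipliers $\chi_i=\varphi_iD_\mu^{-1}=R_\mu f_i$ form a column of norm at most $\frac12\sqrt\mu$. What we need is the row: $R_\mu h=\sum_i\chi_ig_i$ pointwise. By Theorem~\ref{thm:CR} the series converges in $\mathcal{M}$, with sum of norm at most $\frac12\sqrt\mu$.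
\end{proof}

We shall apply the lemma to $h/(2\|h\|_1)$ for $h\ne0$, where (i) becomes
\begin{equation}\label{eq:trunc}
\|R_\mu h\|\le\sqrt\mu\,\|h\|_1\qquad(\mu>0).
\end{equation}

\section{The restricted estimate}\label{sec:restricted}

\begin{proposition}\label{prop:restricted}
Let $0<\tau<1$ and $\varphi\in\operatorname{Mult}(\mathcal{M}(k))$ with $\|\varphi\|_{\mathrm{Mult}}\le1$. Then \eqref{eq:model} holds for all $h\in\mathcal{M}(k)$ and $v\in\mathrm{Han}(S)$, with $C_\tau$ depending only on $\tau$.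
\end{proposition}

One point differs from the disc. On the side of $v$, Lemmas~\ref{lem:acc}(c) and~\ref{lem:small} require an exponent $c<\frac12$. On the side of $h$, all we know is \eqref{eq:trunc}; inserted in \eqref{eq:bala}, it bounds $A^{-c_1}h$ by an integral of $\lambda^{-c_1-1/2}$ at infinity, which requires $c_1>\frac12$. The three lines theorem links the two exponents through $c=\tau c_1$. Such a choice is possible exactly because $\tau<1$.

\begin{proof}
We may assume $h\ne0$ and $\|v\|_{\mathrm{Han}}=1$; put $\varepsilon=\|v\|^2\in(0,1]$. Fix $c_1$ with $\frac12<c_1<\min(1,\frac1{2\tau})$, depending only on $\tau$, and let $c=\tau c_1<\frac12$. Let $\psi$ be given by Lemma~\ref{lem:trunc} for $h/(2\|h\|_1)$, and let $\Psi$ be its lift from Lemma~\ref{lem:lift}; then $\Psi(0)=\Psi(b(x_0))=\psi(x_0)=0$. The function $\frac{1+\psi}{1-\psi}$ need not be a multiplier, so we regularize. For $0<r<1$ put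
\[
V_r=\frac{1+r\psi}{1-r\psi},\quad A_r=1+\varepsilon V_r\quad\text{on }\mathcal{M}(k);\qquad\tilde V_r=\frac{1+r\Psi}{1-r\Psi},\quad\tilde A_r=1+\varepsilon\tilde V_r\quad\text{on }\mathcal{M}(S).
\]
These are multipliers. With $w=(1-r\psi)^{-1}u$ we have $\operatorname{Re}\langle V_ru,u\rangle=\|w\|^2-r^2\|\psi w\|^2\ge0$, and the same computation applies to $\tilde V_r$; so $\operatorname{Re}A_r\ge1$ and $\operatorname{Re}\tilde A_r\ge1$. Moreover $\tilde V_r(0)=1$, and $\tilde A_r^c\circ b=A_r^c$ by Lemma~\ref{lem:calc}. Constants below depend only on $\tau$. We start from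
\begin{equation}\label{eq:split}
|\langle h,\varphi\,C_bv\rangle|=|\langle A_r^{-c}h,(A_r^c)^*(\varphi\,C_bv)\rangle|\le\|A_r^{-c}h\|\,\|(A_r^c)^*(\varphi\,C_bv)\| .
\end{equation}

\emph{The factor containing $v$.} On the ball, \eqref{eq:adjoint} with $F=\tilde A_r^c-1$ and Lemma~\ref{lem:small} with $Z=\varepsilon\tilde V_r$ give
\[
\|(\tilde A_r^c)^*v\|\le\|v\|+\|\tilde A_r^c-1\|\,\|v\|_{\mathrm{Han}}\le C\sqrt\varepsilon .
\]
To carry this to $X$, remove the adjoint by Lemma~\ref{lem:acc}(c), commute $\varphi$ with $A_r^c$, use \eqref{eq:intertwine}, and restore the adjoint on the ball: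
\[
\|(A_r^c)^*(\varphi\,C_bv)\|\le\kappa_c\|\varphi A_r^cC_bv\|\le\kappa_c\|C_b(\tilde A_r^cv)\|\le\kappa_c\|\tilde A_r^cv\|\le\kappa_c^2\|(\tilde A_r^c)^*v\|\le C\sqrt\varepsilon .
\]

\emph{The factor containing $h$.} Apply the three lines theorem to $G(z)=e^{(z-\tau)^2}A_r^{-c_1z}h$. By Lemma~\ref{lem:acc}(b) and \eqref{eq:gauss}, $\|G(it)\|\le C\|h\|$ and $\|G(1+it)\|\le C\|A_r^{-c_1}h\|$, so
\[
\|A_r^{-c}h\|=\|G(\tau)\|\le C\|A_r^{-c_1}h\|^\tau\|h\|^{1-\tau}.
\]
By \eqref{eq:bala}, $\|A_r^{-c_1}h\|\le\int_0^\infty\lambda^{-c_1}\|(\lambda+1+\varepsilon V_r)^{-1}h\|\,d\lambda$, and the integrand is dominated by the integrable function $\lambda^{-c_1}(\lambda+1)^{-1}\|h\|$, uniformly in $r$. For fixed $\lambda$, as $r\to1$,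
\[
(\lambda+1+\varepsilon V_r)^{-1}=(1-r\psi)\big[(\lambda+1)(1-r\psi)+\varepsilon(1+r\psi)\big]^{-1}\longrightarrow\frac1{\lambda+1}R_\mu,\qquad\mu=\frac{\lambda+1}\varepsilon,
\]
in multiplier norm, because the bracket tends to the invertible multiplier $(\lambda+1)D_\mu$. By dominated convergence and \eqref{eq:trunc},
\[
\limsup_{r\to1}\|A_r^{-c_1}h\|\le\int_0^\infty\frac{\lambda^{-c_1}}{\lambda+1}\Big(\frac{\lambda+1}\varepsilon\Big)^{1/2}\|h\|_1\,d\lambda\le C\varepsilon^{-1/2}\|h\|_1;
\]
the integral converges at $0$ since $c_1<1$ and at $\infty$ since $c_1>\frac12$.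

Letting $r\to1$ in \eqref{eq:split} gives $|\langle h,\varphi\,C_bv\rangle|\le C\sqrt\varepsilon\,(\varepsilon^{-1/2}\|h\|_1)^\tau\|h\|^{1-\tau}=C\|h\|_1^\tau\|h\|^{1-\tau}\|v\|^{1-\tau}$.
\end{proof}

\begin{corollary}\label{cor:K}
Let $T=EM_\varphi^*$ with $\|\varphi\|_{\mathrm{Mult}}\le1$. For $0<\eta'<1$, $t>0$ and $u\in\mathcal{M}(k)$,
\[
K(t,Tu;\mathcal{H}^1(S),\mathcal{M}(S))\le C_{\eta'}\,t^{\eta'}\|u\|_1^{1-\eta'}\|u\|^{\eta'}.
\]
\end{corollary}

\begin{proof}
$K(t,\cdot)$ is an equivalent norm on $\mathcal{H}^1(S)+\mathcal{M}(S)=\mathcal{H}^1(S)$. A functional $\langle\cdot,v\rangle$, $v\in\mathrm{Han}(S)$, has norm at most $1$ for it if and only if $|\langle g_0,v\rangle|\le\|g_0\|_1$ on $\mathcal{H}^1(S)$ and $|\langle g_1,v\rangle|\le t\|g_1\|$ on $\mathcal{M}(S)$, that is, $\|v\|_{\mathrm{Han}}\le1$ and $\|v\|\le t$. By the Hahn--Banach theorem, $K(t,Tu)$ is the supremum of $|\langle Tu,v\rangle|$ over such $v$. Use \eqref{eq:Tform} and Proposition~\ref{prop:restricted} with $\tau=1-\eta'$.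
\end{proof}

\section{The real and the complex norm}\label{sec:compare}

Corollary~\ref{cor:K} estimates a $K$-functional of $Tu$ by the sizes of $u$ at the two endpoints. To reach \eqref{eq:goal} we must (i) pass from the real norm to the complex norm on the target, and (ii) break $h$ into pieces whose endpoint sizes are controlled, in the $\ell^q$ sense, by the complex norm of $h$. The general inclusions of \cite[4.7.1]{BL} do not see the exponent $q$, so both steps need the structure of our spaces.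

\subsection{The complex norm is at most the real norm}

This direction uses only the chain $\mathrm{Han}\subset\mathcal{M}\subset\mathcal{H}^1$ and the pairing. Let $0<\theta<1$, $g_j\in\mathrm{Han}$ and $a_j=2^{-j\theta}\max(\|g_j\|_1,2^j\|g_j\|_{\mathrm{Han}})$. Then $\|g_i\|_1\|g_j\|_{\mathrm{Han}}\le2^{(i+j)\theta}a_ia_j2^{-j}$, and \eqref{eq:pairing}, used in either order, gives the almost orthogonality
\begin{equation}\label{eq:ortho}
|\langle g_i,g_j\rangle|\le2^{(i+j)\theta-\max(i,j)}a_ia_j=2^{(i+j)(\theta-1/2)}\,2^{-|i-j|/2}\,a_ia_j .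
\end{equation}
Since $\mathcal{H}^1$, $\mathcal{M}$ and $\mathrm{Han}$ are of class $0$, $\frac12$ and $1$ for the couple $(\mathcal{H}^1,\mathrm{Han})$, (R2) gives for $1<s<\infty$
\begin{equation}\label{eq:reit}
(\mathcal{H}^1,\mathcal{M})_{\eta,s}=(\mathcal{H}^1,\mathrm{Han})_{\eta/2,s},\qquad(\mathcal{M},\mathrm{Han})_{1-\eta,s}=(\mathcal{H}^1,\mathrm{Han})_{1-\eta/2,s}.
\end{equation}

\begin{lemma}\label{lem:easy}
$\|g\|_{\mathcal{H}^q}\le C_p\|g\|_{(\mathcal{H}^1,\mathcal{M})_{\eta,q}}$ for $g\in(\mathcal{H}^1,\mathcal{M})_{\eta,q}$.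
\end{lemma}

\begin{proof}
Let $\theta=\eta/2=1/p$. By \eqref{eq:reit} and (R1), $g=\sum_{j\in\mathbb{Z}}g_j$ in $\mathcal{H}^1$ with $g_j\in\mathrm{Han}$ and $\|(a_j)\|_{\ell^q}\le C\|g\|_{(\mathcal{H}^1,\mathcal{M})_{\eta,q}}$. Let $I$ be a finite set of indices with $a_j\ne0$, and rescale so that $\sum_{j\in I}a_j^q=1$. As in the interpolation of $\ell^p$ spaces, we deform the coefficients so that the sum is an $\ell^1$ sum on one side of the strip and an $\ell^2$ sum on the other:
\[
F(z)=e^{(z-\eta)^2}\sum_{j\in I}a_j^{\,q-1-zq/2}\,2^{j(z/2-\theta)}g_j .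
\]
This function is admissible for $(\mathcal{H}^1,\mathcal{M})$ by \eqref{eq:gauss}. Since $q-1=q/p=q\eta/2$, $F(\eta)=\sum_{j\in I}g_j$. On $\operatorname{Re}z=0$, $\|F\|_1\le e\sum a_j^{q-1}2^{-j\theta}\|g_j\|_1\le e\sum a_j^q=e$. On $\operatorname{Re}z=1$ the coefficients have modulus $a_j^{q/2-1}2^{j(1/2-\theta)}$, and \eqref{eq:ortho} gives
\[
\|F\|^2\le e^2\sum_{i,j\in I}a_i^{q/2}a_j^{q/2}2^{-|i-j|/2}\le e^2\sum_{n\in\mathbb{Z}}2^{-|n|/2}.
\]
Undoing the scaling, $\|\sum_{j\in I}g_j\|_{\mathcal{H}^q}\le C(\sum_{j\in I}a_j^q)^{1/q}$ by Proposition~\ref{prop:dual}. So the partial sums are Cauchy in $\mathcal{H}^q$, and their limit is $g$ because $\mathcal{H}^q\subset\mathcal{H}^1$ continuously.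
\end{proof}

\subsection{Cutoff multipliers}

For the opposite direction, $\mathcal{M}=\mathcal{M}(k)$. It helps to see first what we are after on a probability space. Let $\Omega_n$ be sets of measure at most $2^{-n}$. We claim that $\sum_n(2^{n/p}\int_{\Omega_n}|h|)^q\le C\|h\|_{L^q}^q$. By duality it suffices to bound $\sum w_n\int_{\Omega_n}|h|$ when $\sum w_n^p2^{-n}\le C$, and, as shown below, one may take $(w_n)$ geometrically increasing. Put $A=1+\sum w_n^{p/2}\mathbf{1}_{\Omega_n}$. Then (a) $\|A\|_{L^2}\le C$, because $\Omega_n\cap\Omega_m$ has measure at most $2^{-\max(n,m)}$; (b) $\sum w_n\mathbf{1}_{\Omega_n}\le CA^{2/p}$, because at each point the sum is dominated by its largest term; and (c) H\"older's inequality gives $\int A^{2/p}|h|\le\|A\|_{L^2}^{2/p}\|h\|_{L^q}$. We carry out these three steps with multipliers in place of indicators.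

The cutoffs are the multipliers produced by Lemma~\ref{lem:trunc}(ii). Let
\[
\mathfrak{B}=\{B\in\operatorname{Mult}(\mathcal{M}):\ \|2B-1\|_{\mathrm{Mult}}\le1,\ B(x_0)\in(0,1]\}.
\]
For $B\in\mathfrak{B}$, writing $B$ and $1-B$ as $\frac12(1\pm(2B-1))$ shows that both are contractive, and expanding $\|(2B-1)u\|^2\le\|u\|^2$ gives
\begin{equation}\label{eq:cutoff}
\|Bu\|^2\le\operatorname{Re}\langle Bu,u\rangle;\qquad\text{in particular }B\text{ is accretive and }\|B\|^2\le B(x_0).
\end{equation}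
This is the analogue of $\mathbf{1}_\Omega^2=\mathbf{1}_\Omega$, with $B(x_0)$ as the measure of the set. For step (a), the Cauchy--Schwarz inequality and \eqref{eq:cutoff} give only $|\langle B',B\rangle|\le(\varepsilon\varepsilon')^{1/2}$, with no decay off the diagonal. Any shift of the exponents toward the smaller of $\varepsilon,\varepsilon'$ is enough.

\begin{lemma}\label{lem:gain}
If $B,B'\in\mathfrak{B}$, $B(x_0)=\varepsilon$ and $B'(x_0)=\varepsilon'$, then $|\langle B',B\rangle|\le C\varepsilon^{5/8}\varepsilon'^{\,3/8}$ with an absolute constant $C$.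
\end{lemma}

\begin{proof}
The idea is to move a quarter power of $B$ across the inner product: the remaining power $B^{3/4}$ still has norm of order $\varepsilon^{1/2}$, and the moved power yields the gain. Let $B_\delta=B+\delta$ and $B'_\delta=B'+\delta$ with $0<\delta\le1$, so that the powers are defined. By Lemma~\ref{lem:acc}(c) with $c=\frac14$,
\[
|\langle B'_\delta1,B_\delta1\rangle|=|\langle(B_\delta^{1/4})^*B'_\delta1,B_\delta^{3/4}1\rangle|\le\kappa_{1/4}\|B_\delta^{1/4}B'_\delta1\|\,\|B_\delta^{3/4}1\| .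
\]

\emph{First factor.} Let $G(z)=e^{(z-1/4)^2}B_\delta^z(B'_\delta)^{1-z}1$. The powers commute by Lemma~\ref{lem:calc}, so $G(it)$ and $G(1+it)$ are scalar multiples of $B_\delta^{it}(B'_\delta)^{-it}$ applied to $B'_\delta1$ and to $B_\delta1$. By Lemma~\ref{lem:acc}(b), \eqref{eq:gauss} and three lines, $\|B_\delta^{1/4}(B'_\delta)^{3/4}1\|\le C\|B'_\delta1\|^{3/4}\|B_\delta1\|^{1/4}$. In \eqref{eq:bala} with $c=\frac14$, the operator $B'_\delta(\lambda+B'_\delta)^{-1}$ has norm at most $1$ by Lemma~\ref{lem:acc}(d), and at most $2/\lambda$ since $\|B'_\delta\|_{\mathrm{Mult}}\le2$. So $\|(B'_\delta)^{1/4}\|_{\mathrm{Mult}}\le\int_0^1\lambda^{-3/4}d\lambda+2\int_1^\infty\lambda^{-7/4}d\lambda$, and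
\[
\|B_\delta^{1/4}B'_\delta1\|=\|(B'_\delta)^{1/4}B_\delta^{1/4}(B'_\delta)^{3/4}1\|\le C\|B'_\delta1\|^{3/4}\|B_\delta1\|^{1/4}.
\]

\emph{Second factor.} By \eqref{eq:bala} with $c=\frac34$, $\|B_\delta^{3/4}1\|\le\int_0^\infty\lambda^{-1/4}\|B_\delta(\lambda+B_\delta)^{-1}1\|\,d\lambda$. For $\lambda\le1$ the norm in the integrand is at most $((\varepsilon+\delta)/\lambda)^{1/2}$ by Lemma~\ref{lem:small}, and for $\lambda\ge1$ it is at most $\lambda^{-1}\|B_\delta1\|$. The integrals $\int_0^1\lambda^{-3/4}d\lambda$ and $\int_1^\infty\lambda^{-5/4}d\lambda$ converge, so $\|B_\delta^{3/4}1\|\le C((\varepsilon+\delta)^{1/2}+\|B_\delta1\|)$.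

Let $\delta\to0$ and use \eqref{eq:cutoff}: the bound is $C\varepsilon'^{\,3/8}\varepsilon^{1/8}\varepsilon^{1/2}$.
\end{proof}

In the next lemma the cutoff appears squared. The $\mathcal{H}^1$ norm is computed from products $fg$, and $B^2fg=(Bf)(Bg)$ puts one cutoff on each factor, where \eqref{eq:cutoff} can be used.

\begin{lemma}\label{lem:lower}
Let $B_0,\dots,B_N\in\mathfrak{B}$ with $B_n(x_0)\le2^{-n}$. For $h\in\mathcal{M}$,
\[
\Big(\sum_{n=0}^N\big(2^{n/p}\|B_n^2h\|_1\big)^q\Big)^{1/q}\le C_p\|h\|_{\mathcal{H}^q}.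
\]
\end{lemma}

\begin{proof}
By $\ell^p$--$\ell^q$ duality we must show $\sum w_n\|B_n^2h\|_1\le C\|h\|_{\mathcal{H}^q}$ whenever $w_n=2^{n/p}\gamma_n$ with $\gamma_n\ge0$ and $\sum\gamma_n^p\le1$. Let $\rho=2^{1/(2p)}>1$ and replace $w_n$ by the larger number $w_n'=\rho^n+\sum_{m\le n}\rho^{n-m}w_m$. Then $w'_{n+1}=\rho w'_n+w_{n+1}$, and $2^{-n/p}w_n'=\rho^{-n}+\sum_{m\le n}\rho^{-(n-m)}\gamma_m$ has $\ell^p$ norm at most $C$ by Young's inequality. So we may assume
\[
w_n>0,\qquad w_{n+1}\ge\rho w_n,\qquad\sum w_n^p2^{-n}\le C .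
\]
Put $A=1+\sum_{n=0}^Nw_n^{1/\eta}B_n$, a multiplier with $R:=\operatorname{Re}M_A\ge1$; recall $1/\eta=p/2$.

\emph{(a) $\|A\|\le C$ (norm in $\mathcal{M}$).} Write $w_n^{p/2}=2^{n/2}\beta_n$, so $\sum\beta_n^2\le C$. For $m\le n$, Lemma~\ref{lem:gain} gives $|\langle B_m,B_n\rangle|\le C2^{-5n/8-3m/8}$, and $\frac{n+m}2-\frac{5n}8-\frac{3m}8=-\frac{n-m}8$. Hence $\|A-1\|^2\le C\sum_{m\le n}\beta_n\beta_m2^{-(n-m)/8}\le C$.

\emph{(b) $\sum w_n\|B_nu\|^2\le C\|A^{\eta/2}u\|^2$ for $u\in\mathcal{M}$.} Let $R_n=\operatorname{Re}M_{B_n}$. By \eqref{eq:cutoff}, $\|B_nu\|^2\le\langle R_nu,u\rangle$, and $0\le R_n\le1$, $R_n\le w_n^{-1/\eta}R$. The operators $R_n$ and $R$ need not commute, so we split $u$ instead: $u=u'+u''$, where $u'$ is the image of $u$ under the spectral projection of $R$ for $(w_n^{1/\eta},\infty)$. Then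
\[
\langle R_nu,u\rangle\le2\langle R_nu',u'\rangle+2\langle R_nu'',u''\rangle\le2\|u'\|^2+2w_n^{-1/\eta}\langle Ru'',u''\rangle=2\langle\min(1,w_n^{-1/\eta}R)u,u\rangle .
\]
For scalars $s>0$ we have $\sum_nw_n\min(1,w_n^{-1/\eta}s)\le Cs^\eta$. Indeed, the indices with $w_n\le s^\eta$ contribute the terms $w_n$, which grow at least with ratio $\rho$ and are bounded by $s^\eta$; the others contribute $sw_n^{1-1/\eta}\le s\cdot s^{\eta-1}=s^\eta$, which decay at least with ratio $\rho^{1-1/\eta}<1$. By the spectral theorem, Lemma~\ref{lem:acc}(a), and Lemma~\ref{lem:acc}(c) with $c=\frac\eta2=\frac1p<\frac12$,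
\[
\sum w_n\|B_nu\|^2\le C\langle R^\eta u,u\rangle\le C\operatorname{Re}\langle A^\eta u,u\rangle\le C\|A^{\eta/2}u\|\,\|(A^{\eta/2})^*u\|\le C\|A^{\eta/2}u\|^2 .
\]
Together with the Cauchy--Schwarz inequality, (b) applied to $A^{-\eta/2}f$ and $A^{-\eta/2}g$ gives
\begin{equation}\label{eq:prod}
\sum_nw_n\|B_n^2A^{-\eta}fg\|_1\le\sum_nw_n\|B_nA^{-\eta/2}f\|\,\|B_nA^{-\eta/2}g\|\le C\|f\|\,\|g\|\qquad(f,g\in\mathcal{M}).
\end{equation}

\emph{(c) Interpolation.} Let $h\ne0$, and let $F$ be admissible for $(\mathcal{H}^1,\mathcal{M})$ with $F(\eta)=h$ and norm at most $2\|h\|_{\mathcal{H}^q}$ (Proposition~\ref{prop:dual}). Let $v_n\in\mathrm{Han}$ with $\|v_n\|_{\mathrm{Han}}\le1$, and consider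
\[
\Phi(z)=e^{(z-\eta)^2}\sum_{n=0}^Nw_n\langle B_n^2A^{z-\eta}F(z),v_n\rangle,\qquad0\le\operatorname{Re}z\le1 .
\]
Here $F$ is bounded and continuous into $\mathcal{H}^1$ and analytic inside the strip, $z\mapsto A^{z-\eta}$ is entire with values in $\operatorname{Mult}(\mathcal{M})$, and multipliers act boundedly on $\mathcal{H}^1$. So $\Phi$ is bounded and continuous on the strip and analytic inside.

On $\operatorname{Re}z=0$ write $F(it)=\sum f_ig_i$ with $\sum\|f_i\|\|g_i\|\le2\|F(it)\|_1$. Apply \eqref{eq:prod} to the pairs $A^{it}f_i$, $g_i$, use Lemma~\ref{lem:acc}(b), and sum over $i$: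
\[
\sum_nw_n\|B_n^2A^{it-\eta}F(it)\|_1\le Ce^{\pi|t|/2}\|F(it)\|_1 .
\]
On $\operatorname{Re}z=1$ we have $F(1+it)\in\mathcal{M}$, and the second factor of the product is supplied by the weight itself. Apply \eqref{eq:prod} to the pair $F(1+it)$, $A^{1+it}1$:
\[
\sum_nw_n\|B_n^2A^{1+it-\eta}F(1+it)\|_1\le C\|F(1+it)\|\,\|A^{it}A1\|\le Ce^{\pi|t|/2}\|F(1+it)\|\,\|A\| .
\]
By (a), \eqref{eq:pairing}, \eqref{eq:gauss} and three lines, $|\Phi(\eta)|=|\sum w_n\langle B_n^2h,v_n\rangle|\le C\|h\|_{\mathcal{H}^q}$. Taking the supremum over the $v_n$, each with a suitable unimodular factor, and using \eqref{eq:pairing} once more, we obtain the claim.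
\end{proof}

\subsection{Decomposition by repeated truncation}

We now cut $h$ into layers: truncate, keep the part removed by the cutoff as remainder, and truncate the remainder at the next level.

\begin{lemma}\label{lem:decomp}
For $h\in\mathcal{M}(k)$ there are $u_n\in\mathcal{M}$ $(n\ge1)$ and $h_n\in\mathcal{M}$ $(n\ge0)$ such that, with $\alpha_n=\|h_n\|_1$, we have $h=\sum_{n=1}^Nu_n+h_N$ for all $N$ and
\[
\|u_n\|_1\le2\alpha_{n-1},\qquad\|u_n\|\le2\cdot2^{n/2}\alpha_{n-1},\qquad\|h_N\|\le\|h\|,\qquad\Big(\sum_{n\ge0}(2^{n/p}\alpha_n)^q\Big)^{1/q}\le C_p\|h\|_{\mathcal{H}^q(k)} .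
\]
\end{lemma}

\begin{proof}
Let $B_0=1\in\mathfrak{B}$ and $h_0=h$. Given $h_{n-1}\ne0$, apply Lemma~\ref{lem:trunc} to $h_{n-1}/(2\alpha_{n-1})$ with $\mu=2^n$. This gives $B_n\in\mathfrak{B}$ with $B_n(x_0)=\frac1{1+2^n}\le2^{-n}$ and, by \eqref{eq:trunc}, $\|(1-B_n)h_{n-1}\|\le2^{n/2}\alpha_{n-1}$. If $h_{n-1}=0$, the constant $B_n=\frac1{1+2^n}$ has the same properties. Put
\[
h_n=B_n^2h_{n-1},\qquad u_n=h_{n-1}-h_n=(1+B_n)(1-B_n)h_{n-1}.
\]
The sum telescopes. The multipliers $B_n$ and $1-B_n$ are contractive and $\|1+B_n\|_{\mathrm{Mult}}\le2$, on $\mathcal{M}$ and hence on $\mathcal{H}^1$; this gives the first three bounds. Since $h_n=(\prod_{1\le i<n}B_i^2)\,B_n^2h$ and the product is contractive on $\mathcal{H}^1$, $\alpha_n\le\|B_n^2h\|_1$ for all $n\ge0$. Apply Lemma~\ref{lem:lower} and let $N\to\infty$.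
\end{proof}

The decomposition turns restricted estimates at two nearby parameters into a strong estimate.

\begin{proposition}\label{prop:transfer}
Let $(\mathcal{A}_0,\mathcal{A}_1)$ be a couple with $K$-functional $K$, let $\gamma=\frac12\min(\eta,1-\eta)$, and let $T:\mathcal{M}(k)\to\mathcal{A}_0+\mathcal{A}_1$ be linear with
\[
K(t,Tu)\le L\,t^{\eta'}\|u\|_1^{1-\eta'}\|u\|^{\eta'}\qquad(t>0,\ u\in\mathcal{M}(k),\ \eta'=\eta\pm\gamma).
\]
Then $\|Th\|_{(\mathcal{A}_0,\mathcal{A}_1)_{\eta,q}}\le C_pL\|h\|_{\mathcal{H}^q(k)}$ for $h\in\mathcal{M}(k)$.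
\end{proposition}

\begin{proof}
Decompose $h$ by Lemma~\ref{lem:decomp}; note $\alpha_N\to0$. For fixed $t$, $K(t,Th_N)\le Lt^{\eta'}\alpha_N^{1-\eta'}\|h\|^{\eta'}\to0$, since $\eta'<1$. As $K(t,\cdot)$ is a norm, $K(t,Th)\le\sum_{n\ge1}K(t,Tu_n)$. The hypothesis gives $K(t,Tu_n)\le2L(t2^{n/2})^{\eta'}\alpha_{n-1}$ for both values of $\eta'$. With $t=2^{-i/2}$, the better of the two is $2L\,2^{(n-i)\eta/2}2^{-\gamma|n-i|/2}\alpha_{n-1}$, and since $\eta/2=1/p$,
\[
2^{i\eta/2}K(2^{-i/2},Th)\le2L\sum_{n\ge1}2^{-\gamma|n-i|/2}\,2^{n/p}\alpha_{n-1}\qquad(i\in\mathbb{Z}).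
\]
Young's inequality, \eqref{eq:discrete} and the last bound of Lemma~\ref{lem:decomp} finish the proof.
\end{proof}

The margin $\gamma$ is positive exactly when $0<\eta<1$, that is, $2<p<\infty$; as $p\to\infty$ the parameter $\tau=1-\eta'$ in Corollary~\ref{cor:K} tends to $1$, where Example~\ref{ex:log} forces the constants to blow up.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\|\varphi\|_{\mathrm{Mult}}\le1$ and $T=EM_\varphi^*$. By Corollary~\ref{cor:K}, $T$ satisfies the hypothesis of Proposition~\ref{prop:transfer} for the couple $(\mathcal{H}^1(S),\mathcal{M}(S))$, with $L$ depending only on $p$. Lemma~\ref{lem:easy} for the kernel $S$ then gives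
\[
\|Th\|_{\mathcal{H}^q(S)}\le C\|Th\|_{(\mathcal{H}^1(S),\mathcal{M}(S))_{\eta,q}}\le C\|h\|_{\mathcal{H}^q(k)}\qquad(h\in\mathcal{M}(k)).
\]
This is \eqref{eq:goal}, and Lemma~\ref{lem:reduce} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
We keep the convention $1<q<2<p<\infty$, with $p,q$ conjugate, and write $s$ for an arbitrary exponent in $(1,\infty)$.

\emph{Part 1.} The operator $E$ is isometric for $s=2$. It is contractive on $\mathrm{Han}$ by \eqref{eq:easy}, so interpolation and Proposition~\ref{prop:dual} show that it is contractive from $\mathcal{H}^p(k)$ to $\mathcal{H}^p(S)$. By \eqref{eq:goal} with $\varphi=1$ it extends boundedly from the dense subspace $\mathcal{M}(k)$ of $\mathcal{H}^q(k)$ to a map into $\mathcal{H}^q(S)$. The operator $C_b$ is contractive on $\mathcal{H}^1$ and on $\mathcal{M}$, hence from $\mathcal{H}^q(S)$ to $\mathcal{H}^q(k)$, and it is bounded for $p$ by Theorem~\ref{thm:main}. The identity $C_bE=\mathrm{id}$ holds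 on $\mathcal{M}(k)$, which contains $\mathcal{H}^s(k)$ for $s\ge2$ and is dense in it for $s<2$; so it holds on $\mathcal{H}^s(k)$. Thus $C_b$ is onto, and for $g\in\mathcal{H}^s(k)$,
\[
C^{-1}\|g\|_{\mathcal{H}^s(k)}\le\inf\{\|f\|_{\mathcal{H}^s(S)}:f\circ b=g\}\le\|Eg\|_{\mathcal{H}^s(S)}\le C\|g\|_{\mathcal{H}^s(k)} .
\]
Further $(EC_b)^2=E(C_bE)C_b=EC_b$, and $\ker EC_b=\ker C_b$ because $E$, having a left inverse, is injective.

\emph{Part 2.} Multiplication by $\varphi$ has norm at most $\|\varphi\|_{\mathrm{Mult}}$ on $\mathcal{H}^1$ and on $\mathcal{M}$; interpolation covers $1<s\le2$. For $f\in\mathcal{H}^p(k)$, Part 1 gives $f=(Ef)\circ b$ with $\|Ef\|_{\mathcal{H}^p(S)}\le\|f\|_{\mathcal{H}^p(k)}$, and Theorem~\ref{thm:main} bounds $\varphi f=\varphi\cdot((Ef)\circ b)$.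

\emph{Part 3, exponent $q<2$.} The identity map satisfies the hypothesis of Proposition~\ref{prop:transfer} for the couple $(\mathcal{H}^1,\mathcal{M})$ with $L=1$, since $K(t,u)\le\min(\|u\|_1,t\|u\|)\le\|u\|_1^{1-\eta'}(t\|u\|)^{\eta'}$. Together with Lemma~\ref{lem:easy}, this shows that the norms of $\mathcal{H}^q$ and $(\mathcal{H}^1,\mathcal{M})_{\eta,q}$ are equivalent on $\mathcal{M}$. Both spaces are complete, contain $\mathcal{M}$ densely and embed continuously in $\mathcal{H}^1$, so they coincide. By \eqref{eq:reit}, $\mathcal{H}^q=(\mathcal{H}^1,\mathrm{Han})_{\eta/2,q}$, and $\frac\eta2=1-\frac1q$.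

\emph{Part 3, exponent $p>2$.} By Proposition~\ref{prop:dual}, the previous case, (R3) for the couple $(\mathcal{H}^1,\mathcal{M})$, the symmetry of the real method and \eqref{eq:reit},
\[
\mathcal{H}^p=(\mathcal{H}^q)^\dagger=(\mathrm{Han},\mathcal{M})_{\eta,p}=(\mathcal{M},\mathrm{Han})_{1-\eta,p}=(\mathcal{H}^1,\mathrm{Han})_{1-\eta/2,p},\qquad1-\frac\eta2=1-\frac1p .
\]

\emph{Part 3, exponent $2$.} Let $\mathcal{E}=(\mathcal{H}^1,\mathrm{Han})_{1/2,2}$, in which $\mathrm{Han}$ is dense. Represent $g\in\mathcal{E}$ as $\sum g_j$ by (R1). For $\theta=\frac12$, \eqref{eq:ortho} reads $|\langle g_i,g_j\rangle|\le2^{-|i-j|/2}a_ia_j$, so $\|\sum_{j\in I}g_j\|^2\le C\sum_{j\in I}a_j^2$ for finite $I$. The series converges in $\mathcal{M}$, its sum is $g$, and $\|g\|\le C\|g\|_{\mathcal{E}}$.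

The converse comes from self-duality. By (R3), $\mathcal{E}^\dagger=(\mathrm{Han},\mathrm{Han}^\dagger)_{1/2,2}$ with equivalent norms, where $\mathrm{Han}$ sits in $\mathrm{Han}^\dagger$ through $v\mapsto\langle v,\cdot\rangle$. By \eqref{eq:pairing}, $h\mapsto\langle h,\cdot\rangle$ embeds $\mathcal{H}^1$ isometrically in $\mathrm{Han}^\dagger$. Let $f\in\mathrm{Han}$. In any decomposition $f=v+w$ with $v\in\mathrm{Han}$ and $w\in\mathrm{Han}^\dagger$, we have $w=f-v\in\mathrm{Han}$ and $\|w\|_{\mathrm{Han}^\dagger}=\|w\|_1$. Hence $K(t,f;\mathrm{Han},\mathrm{Han}^\dagger)=K(t,f;\mathrm{Han},\mathcal{H}^1)$ for all $t$, and since $(\mathrm{Han},\mathcal{H}^1)_{1/2,2}=\mathcal{E}$ by symmetry,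
\[
\|f\|_{\mathcal{E}}\le C\|f\|_{\mathcal{E}^\dagger}=C\sup\{|\langle f,g\rangle|:g\in\mathrm{Han},\ \|g\|_{\mathcal{E}}\le1\}\le C\|f\|\sup_{\|g\|_{\mathcal{E}}\le1}\|g\|\le C\|f\| .
\]
Given $f\in\mathcal{M}$, choose $f_n\in\mathrm{Han}$ with $f_n\to f$ in $\mathcal{M}$. The sequence is Cauchy in $\mathcal{E}$, and its limit there is $f$, as both limits are taken in $\mathcal{H}^1$. So $\mathcal{M}=\mathcal{E}$ with equivalent norms.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHMR}
Alexandru Aleman, Michael Hartz, John E. McCarthy, Stefan Richter, \emph{An $H^p$ scale for complete Pick spaces}, arXiv:2005.08909 (2020).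

\bibitem{BL}
Bergh and L\"ofstr\"om, \emph{Interpolation Spaces}.

\bibitem{Hartz}
Hartz, \emph{Every complete Pick space satisfies the column-row property}, Acta Math. 231 (2023).

\end{thebibliography}
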